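\title{The singular part of the gradient along the total variation flow}

\begin{abstract}
Let $u$ be the isotropic total variation flow in a bounded domain $\Omega\subset\mathbb R^m$ from a datum $u_0\in BV(\Omega)\cap L^2(\Omega)$. We prove that for every $t>0$ the singular part of the gradient satisfies $D^su(t)=\theta_t\,D^su_0$ with a Borel function $0\le\theta_t\le1$. In particular the Cantor part obeys the completely local estimate $|D^cu(t)|\le|D^cu_0|$, which answers a question posed by Giacomelli and {\L}asica. The proof propagates a localized convex functional of one directional derivative, chosen so that the cut-off error vanishes in a limit that sees only infinite slopes. The constant $1$ is optimal, and the result extends to anisotropic total variations with a $C^2$ norm.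
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge2$ and let $\Omega\subset\mathbb R^m$ be a bounded domain. The total variation functional $TV\colon L^2(\Omega)\to[0,+\infty]$ is
\[
TV(u)=\sup\Big\{\int_\Omega u\operatorname{div}\varphi\,dx:\ \varphi\in C^1_c(\Omega,\mathbb R^m),\ |\varphi|\le1\Big\},
\]
so that $TV(u)=|Du|(\Omega)$ if $u\in BV(\Omega)$ and $TV(u)=+\infty$ otherwise. Here $|\cdot|$ is the Euclidean norm and, for a vector measure, the variation with respect to it. As a supremum of continuous linear functionals, $TV$ is convex and lower semicontinuous. The \emph{total variation flow} is its $L^2$-gradient flow,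
\begin{equation}\label{eq:flow}
\partial_tu(t)\in-\partial TV(u(t))\quad\text{for a.e. }t>0,\qquad u(0)=u_0 .
\end{equation}

The number $|Du(t)|(\Omega)$ does not increase along the flow. A \emph{completely local} estimate asks for more: an inequality between measures, valid on every Borel set, which says that variation is destroyed where it sits and is neither moved nor created elsewhere. The gradient of $v\in BV(\Omega)$ splits as $Dv=D^av+D^jv+D^cv$. The absolutely continuous part records finite slopes; the jump part, with $|D^jv|=|Dv|\llcorner J_v$, records discontinuities across the $(m-1)$-dimensional jump set $J_v$; the Cantor part records infinite slopes without discontinuity. For the jump part the local estimate holds: by a result of Jalalzai, if $u_0\in BV(\Omega)\cap L^m(\Omega)$ then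
\[
|Du(t)|\llcorner J_{u(t)}\le|Du_0|\llcorner J_{u_0}\qquad(t>0).
\]
For the absolutely continuous part it is well known to fail in general; a counterexample is given by $m=2$ and $u_0$ the characteristic function of a non-calibrable convex set, for instance a square compactly contained in $\Omega$. The remaining case was posed as an open question in \cite{GL}:

\medskip
\noindent\emph{Is $|D^cu(t)|\le|D^cu_0|$ as Borel measures on $\Omega$ for all $t>0$, for every $m\ge2$, every bounded domain $\Omega\subset\mathbb R^m$ and every $u_0\in BV(\Omega)\cap L^m(\Omega)$?}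
\medskip

The Cantor part resembles both of its neighbors. Like $D^a$ it gives no mass to hypersurfaces, so the geometry of the jump set is not available; like $D^j$ it lives on a Lebesgue-null set. The equation suggests that the second resemblance decides. Where $u$ is smooth and $\nabla u\ne0$ the flow reads $\partial_tu=\operatorname{div}(\nabla u/|\nabla u|)$, and the derivatives of $u$ then diffuse with strength at most $1/|\nabla u|$: steep slopes spread slowly, and infinite slopes should not spread at all. This is the case, for the whole singular part $D^s=D^j+D^c$ at once, and for data in $L^2(\Omega)\supset L^m(\Omega)$.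

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb R^m$ be a bounded domain, $u_0\in BV(\Omega)\cap L^2(\Omega)$, and let $u$ be the total variation flow from $u_0$. For every $t>0$ there is a Borel function $\theta_t\colon\Omega\to[0,1]$ with
\[
D^su(t)=\theta_t\,D^su_0,\qquad D^cu(t)=\theta_t\,D^cu_0,\qquad D^ju(t)=\theta_t\,D^ju_0 .
\]
In particular $|D^cu(t)|\le|D^cu_0|$ and $|D^ju(t)|\le|D^ju_0|$ as Borel measures. Moreover, for $0\le s<t$ we have $D^cu(t)=\theta_{s,t}D^cu(s)$ with $0\le\theta_{s,t}\le1$, so $|D^cu(t)|$ is nonincreasing in $t$.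
\end{theorem}

Thus the question has a positive answer, and the direction of the singular part does not change.

\begin{corollary}\label{cor:local}
\emph{(a)} In Theorem~\ref{thm:main}, if $V\subset\Omega$ is open and $|D^su_0|(V)=0$, then $|D^su(t)|(V)=0$ for all $t>0$.
\emph{(b)} If only $u_0\in L^2(\Omega)$, then $u(s)\in BV(\Omega)$ for $s>0$, and $D^su(t)=\theta_{s,t}D^su(s)$ with $0\le\theta_{s,t}\le1$ for $0<s<t$.
\end{corollary}

After the background in Section~\ref{sec:background}, Section~\ref{sec:examples} computes two flows, which show what $\theta_t$ looks like and that the constant $1$ is optimal. Section~\ref{sec:smooth} gives the main computation for smooth solutions, and Sections~\ref{sec:G}--\ref{sec:proof} turn it into a proof. Section~\ref{sec:aniso} treats anisotropic total variations.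

\section{Background}\label{sec:background}

\subsection*{Functions of bounded variation}
A function $v\in L^1(\Omega)$ lies in $BV(\Omega)$ if its distributional gradient $Dv$ is a finite $\mathbb R^m$-valued Radon measure. Write $Dv=\nabla v\,\mathcal L^m+D^sv$ with $\nabla v\in L^1(\Omega;\mathbb R^m)$ and $D^sv$ singular with respect to Lebesgue measure $\mathcal L^m$. A point $x$ belongs to the jump set $J_v$ if there are a unit vector $\nu$ and numbers $v^+\ne v^-$ such that the mean of $|v-v^\pm|$ over the half-ball $\{y:|y-x|<r,\ \pm(y-x)\cdot\nu>0\}$ tends to $0$ as $r\to0$; thus $J_v=\emptyset$ if $v$ is continuous. One sets $D^jv=D^sv\llcorner J_v$ and $D^cv=D^sv-D^jv$. We use two standard facts.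
\begin{itemize}
\item[(B1)] $J_v$ is a Borel set and is countably $\mathcal H^{m-1}$-rectifiable, hence $\sigma$-finite with respect to $\mathcal H^{m-1}$.
\item[(B2)] $|D^cv|(B)=0$ for every Borel set $B$ that is $\sigma$-finite with respect to $\mathcal H^{m-1}$ \cite[Proposition~3.92]{AFP}.
\end{itemize}
If $v\in L^2(\Omega)\cap H^1_{\mathrm{loc}}(\Omega)$, then $TV(v)=\int_\Omega|\nabla v|\,dx\in[0,+\infty]$. The next lemma is \cite[Theorem~3.9]{AFP} with the approximation carried out in $L^2$.

\begin{lemma}\label{lem:approx}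
For $v\in BV(\Omega)\cap L^2(\Omega)$ there are $v_j\in C^\infty(\Omega)\cap BV(\Omega)\cap L^2(\Omega)$ with $v_j\to v$ in $L^2(\Omega)$ and $TV(v_j)\to TV(v)$.
\end{lemma}

\begin{proof}
Let $(\phi_i)$ be a locally finite smooth partition of unity on $\Omega$ with compact supports, $(\rho_\delta)$ a standard mollifier, and $\eta>0$. Choose $\delta_i<\frac12\operatorname{dist}(\operatorname{supp}\phi_i,\partial\Omega)$ with
\[
\|\rho_{\delta_i}*(\phi_iv)-\phi_iv\|_2\le2^{-i}\eta,\qquad\|\rho_{\delta_i}*(v\nabla\phi_i)-v\nabla\phi_i\|_1\le2^{-i}\eta .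
\]
The sum $v_\eta=\sum_i\rho_{\delta_i}*(\phi_iv)$ is locally finite: if the $i$-th term is nonzero at a point at distance at least $d$ from $\partial\Omega$, then $\operatorname{supp}\phi_i$ meets the compact set $\{\operatorname{dist}(\cdot,\partial\Omega)\ge2d/3\}\cap\Omega$. So $v_\eta$ is smooth, and $\|v_\eta-v\|_2\le\eta$. From $D(\phi_iv)=\phi_iDv+v\nabla\phi_i\,\mathcal L^m$ and $\sum_i\nabla\phi_i=0$,
\[
\nabla v_\eta=\sum_i\rho_{\delta_i}*(\phi_iDv)+\sum_i\big(\rho_{\delta_i}*(v\nabla\phi_i)-v\nabla\phi_i\big),
\]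
hence $TV(v_\eta)\le\sum_i\int\phi_i\,d|Dv|+\eta=TV(v)+\eta$. Lower semicontinuity gives $TV(v_\eta)\to TV(v)$ as $\eta\to0$.
\end{proof}

\subsection*{Gradient flows}
A function $p\in L^2(\Omega)$ belongs to $\partial TV(u)$ if $TV(u)<\infty$ and $TV(v)\ge TV(u)+\int p\,(v-u)$ for all $v\in L^2(\Omega)$. A solution of \eqref{eq:flow} is a curve $u\in C([0,\infty);L^2)$, locally absolutely continuous on $(0,\infty)$, that satisfies the inclusion for a.e.\ $t$. For $\tau>0$ and $f\in L^2(\Omega)$ the \emph{resolvent} $R_\tau f=(I+\tau\,\partial TV)^{-1}f$, one implicit Euler step, is the unique minimizer of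
\[
E_0(v)=TV(v)+\frac1{2\tau}\|v-f\|_2^2 .
\]
The domain of $TV$ contains $C_c^\infty(\Omega)$ and is therefore dense, so the theory of gradient flows of convex lower semicontinuous functionals on Hilbert spaces gives the following for every $u_0\in L^2(\Omega)$.
\begin{itemize}
\item[(F1)] There is exactly one solution, and $t\mapsto u(s+t)$ is the solution from $u(s)$. Uniqueness holds on every interval $[0,T]$, since $\frac{d}{dt}\|u-\tilde u\|_2^2\le0$ by monotonicity of $\partial TV$.
\item[(F2)] Exponential formula (Crandall--Liggett; Brezis): $R_{t/n}^nu_0\to u(t)$ in $L^2(\Omega)$ as $n\to\infty$.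
\item[(F3)] Regularizing effect (Brezis): $TV(u(s))<\infty$ for $s>0$.
\end{itemize}
Let $u=R_\tau f$. The inequality $E_0(u)\le E_0(f)$ gives $TV(R_\tau f)\le TV(f)$. Adding the subdifferential inequality for $(f-u)/\tau\in\partial TV(u)$ to the identity $\|v-f\|_2^2=\|u-f\|_2^2+2\int(u-f)(v-u)+\|v-u\|_2^2$, divided by $2\tau$, gives
\begin{equation}\label{eq:strong}
E_0(v)-E_0(u)\ge\frac1{2\tau}\|v-u\|_2^2\qquad(v\in L^2(\Omega)).
\end{equation}

\section{Two explicit flows in a cube}\label{sec:examples}

In this section $\Omega=(0,1)^m$ and all functions depend on $x_1$ only. If $u(x)=\gamma(x_1)$ with $\gamma$ bounded and nondecreasing, then $Du=e_1\,D\gamma\otimes\mathcal L^{m-1}$ and $TV(u)=\gamma(1^-)-\gamma(0^+)$. Subgradients are produced by vector fields $z=z_1(x_1)e_1$ of length at most one that are tangent to $\partial\Omega$.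

\begin{lemma}\label{lem:calib}
Let $z_1\colon[0,1]\to[-1,1]$ be Lipschitz with $z_1(0)=z_1(1)=0$, and let $p(x)=-z_1'(x_1)$. Then $\int pv\le TV(v)$ for all $v\in L^2(\Omega)$. If $\int pu=TV(u)$, then $p\in\partial TV(u)$.
\end{lemma}

\begin{proof}
Let $TV(v)<\infty$ and take $v_j$ from Lemma~\ref{lem:approx}. For a.e.\ $x'\in(0,1)^{m-1}$ the function $v_j(\cdot,x')$ is in $W^{1,1}(0,1)$, and integration by parts in $x_1$ has no boundary terms. Hence $\int pv_j=\int z_1\,\partial_1v_j\le TV(v_j)$; let $j\to\infty$. The second claim follows by subtracting the equality for $u$ from the inequality for $v$.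
\end{proof}

\begin{example}[A step]\label{ex:step}
Let $u_0=\mathbf 1_{\{x_1>1/2\}}$. For $0\le t\le\frac14$ let $u(t)=2t$ on $\{x_1<\frac12\}$ and $u(t)=1-2t$ on $\{x_1>\frac12\}$. With $z_1(s)=2\min(s,1-s)$ we have $\partial_tu=z_1'(x_1)$ and $-\int u\,z_1'=-2t+(1-2t)=1-4t=TV(u(t))$. By Lemma~\ref{lem:calib} and (F1), $u$ is the flow, and $\theta_t=1-4t$ on the jump set.
\end{example}

A plateau of width $\alpha$ at the end of a monotone profile moves with speed $1/\alpha$, so the area that it sweeps grows at rate one. For a Cantor staircase this rule determines the flow. Let $c\colon[0,1]\to[0,1]$ be the Cantor--Vitali function: it is continuous and nondecreasing, locally constant off the Cantor set $C$, and $c(1-s)=1-c(s)$, $c(s)=\frac12c(3s)$ on $[0,\frac13]$, $c=\frac12$ on $[\frac13,\frac23]$. Put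
\[
M(\ell)=\int_0^1(\ell-c(s))^+\,ds\quad(0\le\ell\le\tfrac12),\qquad T=M(\tfrac12)=\tfrac16-\tfrac13\cdot\tfrac12\cdot\tfrac12=\tfrac1{12},
\]
where we used $\int_0^1c=\frac12$.

\begin{proposition}\label{prop:cantor}
Let $u_0(x)=c(x_1)$ and $\ell=M^{-1}\colon[0,T]\to[0,\frac12]$. For $0\le t\le T$ the flow from $u_0$ is
\[
u(t,x)=\min\big(\max(c(x_1),\ell(t)),\,1-\ell(t)\big),
\]
and $D^cu(t)=\mathbf 1_{\{\ell(t)<u_0<1-\ell(t)\}}D^cu_0\ne0$ for $t<T$. Thus $\theta_t=1$ on a set of positive $|D^cu_0|$-measure, and the constant $1$ in $|D^cu(t)|\le|D^cu_0|$ is optimal.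
\end{proposition}

\begin{proof}
The function $M$ is convex with $M(0)=0$, and by dominated convergence its left and right derivatives at $\ell$ are $|\{c<\ell\}|$ and $|\{c\le\ell\}|$. The first is positive for $\ell>0$, so $M$ is strictly increasing and $\ell=M^{-1}$ is continuous. Let $\alpha(t)=|\{c<\ell(t)\}|\in(0,\frac13]$ for $t\in(0,T]$; by monotonicity and symmetry $\{c<\ell(t)\}=[0,\alpha)$ and $\{c>1-\ell(t)\}=(1-\alpha,1]$. Convexity gives $t_2-t_1\ge\alpha(t_0)(\ell(t_2)-\ell(t_1))$ for $0<t_0\le t_1<t_2$, so $\ell$ is locally Lipschitz on $(0,T]$.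

Let $\bar u$ be the function in the statement. Since $|\bar u(t,x)-\bar u(t',x)|\le|\ell(t)-\ell(t')|$, the curve $\bar u$ is continuous in $L^2$ on $[0,T]$ and locally Lipschitz on $(0,T]$, and $\bar u(0)=u_0$. Only countably many level sets of $c$ have positive measure, so $|\{c=\ell(t)\}|=|\{c=1-\ell(t)\}|=0$ for all but countably many $t\in(0,T)$. Fix such a $t$. Then $M$ is differentiable at $\ell(t)$ with derivative $\alpha$, so $\ell'(t)=1/\alpha$. For $t'$ near $t$ we have $\bar u(t',x)=\ell(t')$ if $x_1<\alpha$, $\bar u(t',x)=1-\ell(t')$ if $x_1>1-\alpha$, and $\bar u(t',x)=c(x_1)$ if $\ell(t)<c(x_1)<1-\ell(t)$; the remaining $x$ form a null set. The difference quotients are bounded, so $\bar u$ is differentiable at $t$ in $L^2$, with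
\[
\partial_t\bar u=z_1'(x_1),\qquad z_1(s)=\min\big(s/\alpha,\,1,\,(1-s)/\alpha\big).
\]
Also $-\int\bar u\,z_1'=-\ell+(1-\ell)=TV(\bar u(t))$. By Lemma~\ref{lem:calib}, $-\partial_t\bar u\in\partial TV(\bar u(t))$, and (F1) gives $\bar u=u$ on $[0,T]$.

The measure $Du_0=e_1\,Dc\otimes\mathcal L^{m-1}$ is carried by the null set $C\times(0,1)^{m-1}$ and $u_0$ is continuous, so $Du_0=D^cu_0$. The profile $\gamma$ of $u(t)$ is continuous, equals $c$ on the open interval $I=\{\ell<c<1-\ell\}$, and is constant on each of the two intervals that form the complement. Hence $D\gamma=Dc\llcorner I$, which is singular and has mass $1-2\ell(t)>0$ for $t<T$; as $u(t)$ is continuous, $Du(t)=D^cu(t)$.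
\end{proof}

\section{The computation for smooth solutions}\label{sec:smooth}

Let $U\subset\mathbb R^m$ be open and let $u$ be smooth on $[0,T]\times U$ with $\nabla u\ne0$ and $\partial_tu=\operatorname{div}(\nabla u/|\nabla u|)$; an example is $u=\phi(|x|)+(m-1)t/|x|$ on an annulus, as long as the radial derivative is positive. Fix a unit vector $e$. We follow one directional derivative $q=\partial_eu$ rather than $|\nabla u|$, because differentiating the equation gives a linear equation for it:
\begin{equation}\label{eq:linearized}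
\partial_tq=\operatorname{div}(A\nabla q),\qquad A=\frac1{|\nabla u|}(I-\nu\otimes\nu),\quad\nu=\frac{\nabla u}{|\nabla u|},\qquad0\le A\le\frac1{|\nabla u|}I .
\end{equation}
For $\zeta\in C_c^\infty(U)$ and a convex function $g$ with $g''>0$,
\[
\frac d{dt}\int\zeta^2g(q)=-\int A\nabla q\cdot\nabla\big(\zeta^2g'(q)\big)=-\int\big(\zeta^2g''(q)\,A\nabla q\cdot\nabla q+2\zeta g'(q)\,A\nabla q\cdot\nabla\zeta\big).
\]
The second term is the price of localization. Expanding $A\xi\cdot\xi\ge0$ for $\xi=\zeta\sqrt{g''}\,\nabla q+(g'/\sqrt{g''})\nabla\zeta$ absorbs it into the first: for any symmetric $A\ge0$, wherever $g''(q)>0$,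
\begin{equation}\label{eq:square}
\zeta^2g''(q)\,A\nabla q\cdot\nabla q+2\zeta g'(q)\,A\nabla q\cdot\nabla\zeta\ \ge\ -\frac{g'(q)^2}{g''(q)}\,A\nabla\zeta\cdot\nabla\zeta .
\end{equation}

We want three things of $g$. It should have slope $1$ at $+\infty$, so that a concentrating gradient is counted with its full mass. It should be small on bounded sets, so that finite slopes, for which no local estimate holds, are disregarded. And the error in \eqref{eq:square} should be small. The only available bound is on $\int|\nabla u|$; since $A\le|\nabla u|^{-1}I$ and $|q|\le|\nabla u|$, we can afford $g'(r)^2/g''(r)\le r^2/k$ with $k$ large. The obvious candidates fail. If $g$ is affine for large $r$, then $g''=0$ while $g'=1$. If $g(r)=\sqrt{k^2+r^2}-k$, then $g'^2/g''=r^2\sqrt{k^2+r^2}/k^2$ grows cubically and the error involves $\int|\nabla u|^2$. So we solve $g'^2/g''=r^2/k$ on $(0,\infty)$: this is $(1/g')'=-k/r^2$, and $g'(+\infty)=1$ forces $1/g'=1+k/r$. For $k>0$ we therefore define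
\[
g_k(r)=r-k\log(1+r/k)\quad(r\ge0),\qquad g_k(r)=0\quad(r<0).
\]
Then $g=g_k$ is convex and $C^1$, $g'(r)=r^+/(k+r^+)\in[0,1)$ is Lipschitz, $g''(r)=k/(k+r)^2$ for $r>0$, and
\begin{equation}\label{eq:g}
g'(r)^2=\frac{r^2}k\,g''(r)\ \ (r>0),\qquad0\le g_k(r)\le r^+,\qquad g_k(r)\to0\ \text{ as }k\to\infty;
\end{equation}
the last claim follows from $0\le g_k'(r)\le r^+/k$. For this $g$ the function $\zeta^2g'(q)$ is Lipschitz and its gradient vanishes a.e.\ on $\{q\le0\}$, so the computation above remains valid and yields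
\begin{equation}\label{eq:model}
\frac d{dt}\int\zeta^2g_k(\partial_eu)\,dx\le\frac1k\int|\nabla\zeta|^2|\nabla u|\,dx .
\end{equation}

For smooth $u$ both sides of \eqref{eq:model} vanish as $k\to\infty$. For $u\in BV$ the natural extension of $\int\zeta^2g_k(\partial_eu)$ contains the term $\int\zeta^2\,d(e\cdot D^su)^+$, which does not depend on $k$; in the limit this term survives alone, and without error. Three things remain to be done: extend the functional to $BV$ in a form stable under limits (Section~\ref{sec:G}); prove \eqref{eq:model} for solutions that are not smooth and may have $\nabla u=0$ (Section~\ref{sec:resolvent}); and recover the vector measure from its components (Section~\ref{sec:proof}).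

\section{The localized functional on $BV$}\label{sec:G}

Fix $k>0$, $g=g_k$, a unit vector $e$ and $\zeta\in C_c^\infty(\Omega)$. For $v\in BV(\Omega)$ write $D_ev=e\cdot Dv=\partial_ev\,\mathcal L^m+D_e^sv$, where $\partial_ev=e\cdot\nabla v$ and $D_e^sv=e\cdot D^sv$, and set
\[
G(v)=\int\zeta^2g(\partial_ev)\,dx+\int\zeta^2\,d(D_e^sv)^+ ,
\]
where $(\cdot)^+$ is the positive part of a signed measure. Both properties of $G$ that we need come from duality. For $s\in[0,1)$ let $g^*(s)=\sup_{r}(sr-g(r))$. The supremum of this concave function of $r$ is attained where $g'(r)=s$, for instance at $r_s=ks/(1-s)$, and $g^*(s)=-k\,(s+\log(1-s))$. So $g^*$ is convex, continuous and nonnegative on $[0,1)$, $g^*(0)=0$, and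
\begin{equation}\label{eq:young}
sr\le g(r)+g^*(s),\qquad g^*(g'(r))=rg'(r)-g(r)\le|r|\qquad(r\in\mathbb R,\ s\in[0,1)).
\end{equation}

\begin{lemma}\label{lem:G}
\emph{(i)} Let $U$ be open with $\operatorname{supp}\zeta\subset U\subset\Omega$, let $q\in H^1_{\mathrm{loc}}(U)$ and $w=g'(q)$. For $v\in BV(\Omega)\cap L^2(\Omega)$,
\[
-\int v\,\partial_e(\zeta^2w)\,dx\le G(v)+\int\zeta^2g^*(w)\,dx .
\]
\emph{(ii)} If $v_n,v\in BV(\Omega)$ and $v_n\to v$ in $L^1_{\mathrm{loc}}(\Omega)$, then $G(v)\le\liminf_nG(v_n)$.
\end{lemma}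

\begin{proof}
Let $v\in BV(\Omega)$ and let $w$ be smooth near $\operatorname{supp}\zeta$ with values in $[0,1)$. By \eqref{eq:young} and $0\le w\le1$,
\begin{equation}\label{eq:dual}
-\int v\,\partial_e(\zeta^2w)\,dx=\int\zeta^2w\,\partial_ev\,dx+\int\zeta^2w\,dD_e^sv\le G(v)+\int\zeta^2g^*(w)\,dx .
\end{equation}

(i) Now $w=g'(q)$ is only in $H^1_{\mathrm{loc}}(U)$, because $g'$ is Lipschitz, and it need not stay away from $1$, where $g^*$ blows up. The mollification $w_\delta=\rho_\delta*w$ is smooth near $\operatorname{supp}\zeta$ for small $\delta$ and, as an average of values in $[0,1)$, takes values in $[0,1)$. Jensen's inequality gives $g^*(w_\delta)\le\rho_\delta*g^*(w)$, and $0\le g^*(w)\le|q|\in L^2_{\mathrm{loc}}(U)$ by \eqref{eq:young}, so $\limsup_\delta\int\zeta^2g^*(w_\delta)\le\int\zeta^2g^*(w)$. On the left of \eqref{eq:dual}, $\partial_e(\zeta^2w_\delta)\to\partial_e(\zeta^2w)$ in $L^2$, and $v\in L^2$.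

(ii) For $w\in C_c^\infty(\Omega;[0,1))$ the functional $G_w(v)=-\int v\,\partial_e(\zeta^2w)-\int\zeta^2g^*(w)$ is continuous for $L^1_{\mathrm{loc}}$ convergence, and $G_w\le G$ by \eqref{eq:dual}. It suffices to show that $G(v)\le\sup_wG_w(v)$.

Let $S$ be a Lebesgue-null Borel set carrying $|D^sv|$, and $P\subset S$ a Borel set with $(D_e^sv)^+=D_e^sv\llcorner P$. For $s\in(0,1)$ let $w_s=\min(g'(\partial_ev),s)$ on $\Omega\setminus S$ and $w_s=s\mathbf 1_P$ on $S$. Then
\[
\int\zeta^2w_s\,dD_ev-\int\zeta^2g^*(w_s)\,dx=\int\zeta^2\big[w_s\,\partial_ev-g^*(w_s)\big]dx+s\int\zeta^2\,d(D_e^sv)^+ .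
\]
The bracket equals $g(\partial_ev)$ where $g'(\partial_ev)\le s$. Elsewhere $\partial_ev>r_s$, and the bracket lies between $sr_s-g^*(s)=g(r_s)\ge0$ and $g(\partial_ev)$. By dominated convergence the right side tends to $G(v)$ as $s\uparrow1$.

Fix $s$ and let $\lambda=\mathcal L^m+|D^sv|$, a finite measure on $\Omega$. Approximate $w_s$ in $L^1(\lambda)$ by functions in $C_c(\Omega)$, truncate them to $[0,s]$ and mollify; along a subsequence this gives $w^j\in C_c^\infty(\Omega;[0,s])$ with $w^j\to w_s$ $\lambda$-a.e. Since $|D_ev|$ is finite and absolutely continuous with respect to $\lambda$, and $g^*$ is continuous on $[0,s]$, dominated convergence shows that $G_{w^j}(v)=\int\zeta^2w^j\,dD_ev-\int\zeta^2g^*(w^j)$ tends to the left side of the last display.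
\end{proof}

\section{One implicit time step}\label{sec:resolvent}

The flow is a limit of iterated resolvents, and a resolvent is a minimization problem, which can be regularized to a uniformly elliptic one. So we prove the discrete form of \eqref{eq:model}.

\begin{proposition}\label{prop:resolvent}
Let $\tau>0$, $f\in BV(\Omega)\cap L^2(\Omega)$ and $u=R_\tau f$. Then
\[
G(u)\le G(f)+\frac\tau k\,\|\nabla\zeta\|_\infty^2\,TV(u).
\]
\end{proposition}

The computation needs second derivatives of the regularized minimizers. They come from the difference quotient method \cite[\S8.3.1, Theorem~1]{Evans}, which we record in a form that also serves in Section~\ref{sec:aniso}.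

\begin{lemma}\label{lem:H2}
Let $U\subset\mathbb R^m$ be open and bounded, and let $F\colon\mathbb R^m\to\mathbb R^m$ satisfy $|F(p)-F(p')|\le\Lambda|p-p'|$ and $(F(p)-F(p'))\cdot(p-p')\ge\varepsilon|p-p'|^2$ with $\varepsilon>0$. If $v\in H^1(U)$, $y\in L^2(U)$ and $\int F(\nabla v)\cdot\nabla\phi=\int y\phi$ for all $\phi\in C_c^\infty(U)$, then $v\in H^2_{\mathrm{loc}}(U)$ and $F(\nabla v)\in H^1_{\mathrm{loc}}(U)$.
\end{lemma}

\begin{proof}
Fix a coordinate direction $e_l$ and let $D_h\phi(x)=(\phi(x+he_l)-\phi(x))/h$. Recall that $\int\phi_1D_{-h}\phi_2=-\int\phi_2D_h\phi_1$ if $\phi_2$ has compact support; that $\|D_h\phi\|_{L^2(K)}\le\|\partial_l\phi\|_{L^2(U)}$ for compact $K\subset U$ and small $|h|$; and that a bound on $D_h\phi$ in $L^2_{\mathrm{loc}}$, uniform in $h$, gives $\partial_l\phi\in L^2_{\mathrm{loc}}$. By density the equation holds for $\phi\in H^1(U)$ with compact support. Take $\chi\in C_c^\infty(U;[0,1])$ and $\phi=-D_{-h}(\chi^2D_hv)$: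
\[
\int\chi^2D_hF(\nabla v)\cdot D_h\nabla v+\int2\chi\,D_hv\,D_hF(\nabla v)\cdot\nabla\chi=-\int y\,D_{-h}(\chi^2D_hv).
\]
Put $Y=\|\chi D_h\nabla v\|_2$ and $\kappa=\|\nabla\chi\|_\infty\|\nabla v\|_{L^2(U)}$. The first term is at least $\varepsilon Y^2$, the second is at most $2\Lambda\kappa Y$ in absolute value, and the right side is at most $\|y\|_2\|\partial_l(\chi^2D_hv)\|_2\le\|y\|_2(Y+2\kappa)$. Thus $\varepsilon Y^2\le2\Lambda\kappa Y+\|y\|_2(Y+2\kappa)$ bounds $Y$ uniformly in $h$, and $|D_hF(\nabla v)|\le\Lambda|D_h\nabla v|$.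
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:resolvent}]
Fix an open $U$ with $\operatorname{supp}\zeta\subset U\Subset\Omega$.

\emph{Step 1: regularization.} We replace $|\nabla v|$ by $\sqrt{\varepsilon^2+|\nabla v|^2}$ and add a small Dirichlet term. To see that the regularized minimizers converge to $u$ we need competitors close to $u$ on which the Dirichlet term is finite. The functions $v_j$ that Lemma~\ref{lem:approx} gives for $u$ are smooth but need not lie in $H^1(\Omega)$; we therefore damp the Dirichlet term near $\partial\Omega$, where ellipticity is not needed. Let $U\Subset\Omega_1\Subset\Omega_2\Subset\cdots$ be open with union $\Omega$, and set $\omega=1$ on $\Omega_1$,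
\[
\omega=2^{-i}\Big(1+\sum_{j\le i}\int_{\Omega_{i+1}}|\nabla v_j|^2\Big)^{-1}\quad\text{on }\Omega_{i+1}\setminus\Omega_i .
\]
Then $0<\omega\le1$, $\omega$ is bounded below on compact sets, and $\int_\Omega\omega|\nabla v_j|^2\le\int_{\Omega_j}|\nabla v_j|^2+\sum_{i\ge j}2^{-i}<\infty$. The space $H=\{v\in L^2(\Omega)\cap H^1_{\mathrm{loc}}(\Omega):\int\omega|\nabla v|^2<\infty\}$ with norm $(\|v\|_2^2+\int\omega|\nabla v|^2)^{1/2}$ is a Hilbert space; it is complete because convergence in $L^2(\omega\,dx)$ implies convergence in $L^2_{\mathrm{loc}}$. For $\varepsilon\in(0,1)$ define $E_\varepsilon\colon H\to[0,+\infty]$ by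
\[
E_\varepsilon(v)=\int_\Omega\sqrt{\varepsilon^2+|\nabla v|^2}\,dx+\frac\varepsilon2\int_\Omega\omega|\nabla v|^2\,dx+\frac1{2\tau}\|v-f\|_2^2 .
\]
It is convex, lower semicontinuous in the norm of $H$ by Fatou's lemma and hence weakly, coercive because of the last two terms, and strictly convex where finite. Since
\[
E_\varepsilon(v_j)\le E_0(v_j)+\varepsilon|\Omega|+\frac\varepsilon2\int\omega|\nabla v_j|^2<\infty,
\]
it has a unique minimizer $u^\varepsilon$. As $E_0\le E_\varepsilon$ on $H$, we have $E_0(u)\le E_0(u^\varepsilon)\le E_\varepsilon(u^\varepsilon)\le E_\varepsilon(v_j)$. Letting $\varepsilon\to0$ and then $j\to\infty$, where $E_0(v_j)\to E_0(u)$, we find that $E_0(u^\varepsilon)$ and $E_\varepsilon(u^\varepsilon)$ both tend to $E_0(u)$. By \eqref{eq:strong}, $u^\varepsilon\to u$ in $L^2$; subtracting the $L^2$ term from $E_0(u^\varepsilon)$, and using $\omega=1$ on $U$, we obtain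
\begin{equation}\label{eq:conv}
u^\varepsilon\to u\ \text{in }L^2,\qquad TV(u^\varepsilon)\to TV(u),\qquad\varepsilon\int_U|\nabla u^\varepsilon|^2\le2\big(E_\varepsilon(u^\varepsilon)-E_0(u^\varepsilon)\big)\to0 .
\end{equation}

\emph{Step 2: regularity.} Let $\Phi_\varepsilon(p)=\sqrt{\varepsilon^2+|p|^2}+\frac\varepsilon2|p|^2$. It is smooth, and the Hessian of the first term is $(\varepsilon^2+|p|^2)^{-1/2}\big(I-\frac{p\otimes p}{\varepsilon^2+|p|^2}\big)$, so
\begin{equation}\label{eq:hess}
\varepsilon I\le D^2\Phi_\varepsilon(p)\le\Big(\frac1{\sqrt{\varepsilon^2+|p|^2}}+\varepsilon\Big)I .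
\end{equation}
Thus $F=D\Phi_\varepsilon$ is Lipschitz and strongly monotone. Fix $\varepsilon$ and write $v=u^\varepsilon\in H^1(U)$. For $\phi\in C_c^\infty(U)$ we may differentiate $E_\varepsilon(v+s\phi)$ at $s=0$ under the integral, since $F$ has linear growth; this gives $\int F(\nabla v)\cdot\nabla\phi=\frac1\tau\int(f-v)\phi$. By Lemma~\ref{lem:H2}, $v\in H^2_{\mathrm{loc}}(U)$. Set
\[
q=\partial_ev,\qquad z=D\Phi_\varepsilon(\nabla v),\qquad A=D^2\Phi_\varepsilon(\nabla v),\qquad w=g'(q),\qquad\psi=\zeta^2w .
\]
Then $q,z\in H^1_{\mathrm{loc}}(U)$, $\operatorname{div}z=(v-f)/\tau$, and the chain rule gives $\partial_ez=A\,\partial_e\nabla v=A\nabla q$. Since $w=q^+/(k+q^+)$ and $\nabla q^+=\mathbf 1_{\{q>0\}}\nabla q$, we have $w\in H^1_{\mathrm{loc}}(U)$, and $\psi\in H^1(U)$ has compact support, with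
\[
\nabla\psi=\zeta^2g''(q)\nabla q+2\zeta g'(q)\nabla\zeta\ \text{ a.e.\ on }\{q>0\},\qquad\nabla\psi=0\ \text{ a.e.\ on }\{q\le0\}.
\]

\emph{Step 3: the differentiated equation.} The function $f$ is only in $BV$, so we differentiate the equation weakly. For $\phi\in C_c^\infty(U)$,
\[
\int\operatorname{div}z\;\partial_e\phi=-\int z\cdot\nabla\partial_e\phi=\int\partial_ez\cdot\nabla\phi .
\]
The outer terms are continuous in $\phi$ for the $H^1$ norm on functions supported in a fixed compact subset of $U$, so they agree for $\phi=\psi$. With \eqref{eq:square} and \eqref{eq:g},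
\[
\frac1\tau\int(v-f)\,\partial_e\psi=\int_{\{q>0\}}A\nabla q\cdot\nabla\psi\ge-\frac1k\int_{\{q>0\}}q^2A\nabla\zeta\cdot\nabla\zeta .
\]
By \eqref{eq:hess} and $|q|\le|\nabla v|$ we have $q^2A\nabla\zeta\cdot\nabla\zeta\le|\nabla\zeta|^2(|\nabla v|+\varepsilon|\nabla v|^2)$. Hence
\begin{equation}\label{eq:error}
\int(v-f)\,\partial_e\psi\ge-\frac\tau k\|\nabla\zeta\|_\infty^2\Big(TV(v)+\varepsilon\int_U|\nabla v|^2\Big).
\end{equation}

\emph{Step 4: convexity in place of the time derivative.} If $f$ were smooth, the left side of \eqref{eq:error} would be $\int\zeta^2g'(q)(\partial_ef-q)\le G(f)-G(v)$ by convexity of $g$. Lemma~\ref{lem:G}(i) gives the same for $f\in BV\cap L^2$: since $\int v\,\partial_e\psi=-\int\zeta^2wq$ and $g^*(w)=wq-g(q)$,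
\[
\int(v-f)\,\partial_e\psi\le-\int\zeta^2wq+G(f)+\int\zeta^2\big(wq-g(q)\big)=G(f)-G(v),
\]
where $G(v)=\int\zeta^2g(q)$ because $v\in W^{1,1}(\Omega)$. Combine this with \eqref{eq:error} and let $\varepsilon\to0$, using \eqref{eq:conv} and Lemma~\ref{lem:G}(ii).
\end{proof}

\section{From directional estimates to the singular part}\label{sec:proof}

\begin{proposition}\label{prop:flow}
Let $u_0$ and $u$ be as in Theorem~\ref{thm:main}. For all $t,k>0$, $|e|=1$ and $\zeta\in C_c^\infty(\Omega)$,
\begin{multline}\label{eq:flowest}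
\int\zeta^2g_k(\partial_eu(t))\,dx+\int\zeta^2\,d(D_e^su(t))^+\\
\le\int\zeta^2g_k(\partial_eu_0)\,dx+\int\zeta^2\,d(D_e^su_0)^++\frac tk\|\nabla\zeta\|_\infty^2\,TV(u_0).
\end{multline}
\end{proposition}

\begin{proof}
Let $u_i=R_{t/n}^iu_0$. Then $TV(u_i)\le TV(u_0)$, so $n$ applications of Proposition~\ref{prop:resolvent} give $G(u_n)\le G(u_0)+\frac tk\|\nabla\zeta\|_\infty^2TV(u_0)$. By (F2), $u_n\to u(t)$ in $L^2$; lower semicontinuity gives $TV(u(t))\le TV(u_0)$, so $u(t)\in BV(\Omega)$, and Lemma~\ref{lem:G}(ii) applies.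
\end{proof}

The limit $k\to\infty$ will compare the positive parts of all components of two vector measures. Pointwise, this is a comparison of support functions of segments.

\begin{lemma}\label{lem:segment}
If $a,b\in\mathbb R^m$ and $(a\cdot e)^+\le(b\cdot e)^+$ for all unit vectors $e$, then $a=\theta b$ for some $\theta\in[0,1]$.
\end{lemma}

\begin{proof}
If $a$ is not in the segment $[0,b]$, a hyperplane strictly separates them: there is a unit $e$ with $a\cdot e>\max_{y\in[0,b]}y\cdot e=(b\cdot e)^+$, a contradiction.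
\end{proof}

This is why $g_k$ vanishes on the negative axis. An even integrand would compare $|a\cdot e|$ with $|b\cdot e|$ and give only $a\in[-b,b]$, which bounds the size of the singular part but not its sign.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $t>0$. In \eqref{eq:flowest} drop the first term, which is nonnegative, and let $k\to\infty$. By \eqref{eq:g} and dominated convergence, with majorant $\zeta^2|\nabla u_0|$, the first term on the right tends to $0$, so
\[
\int\zeta^2\,d(D_e^su(t))^+\le\int\zeta^2\,d(D_e^su_0)^+\qquad(\zeta\in C_c^\infty(\Omega),\ |e|=1).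
\]
For open $V\subset\Omega$, taking $\zeta_j\in C_c^\infty(V)$ with $0\le\zeta_j\uparrow1$ on $V$ gives $(D_e^su(t))^+(V)\le(D_e^su_0)^+(V)$. For a Borel set $B$ bound $(D_e^su(t))^+(B)$ by $(D_e^su_0)^+(V)$ for open $V\supset B$ and take the infimum; by outer regularity,
\begin{equation}\label{eq:directional}
(e\cdot D^su(t))^+\le(e\cdot D^su_0)^+\quad\text{as Borel measures, for every unit vector }e .
\end{equation}

\emph{Singular part.} Let $\mu=|D^su(t)|+|D^su_0|$ and write $D^su(t)=a\mu$, $D^su_0=b\mu$ with Borel $a,b\colon\Omega\to\mathbb R^m$. The two sides of \eqref{eq:directional} have densities $(a\cdot e)^+$ and $(b\cdot e)^+$ with respect to $\mu$. Hence there is a $\mu$-null Borel set $Z$ outside which $(a\cdot e)^+\le(b\cdot e)^+$ for all $e$ in a countable dense subset of the sphere, and by continuity for all $e$. Let $\theta_t=a\cdot b/|b|^2$ on $\{b\ne0\}\setminus Z$ and $\theta_t=0$ elsewhere. This is a Borel function, and by Lemma~\ref{lem:segment} it has values in $[0,1]$ and $a=\theta_tb$ off $Z$. Thus $D^su(t)=\theta_tD^su_0$.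

\emph{Cantor and jump parts.} The two functions have different jump sets a priori, so we use one set for both. Let $J=J_{u_0}\cup J_{u(t)}$, which is $\sigma$-finite with respect to $\mathcal H^{m-1}$ by (B1). For $v\in\{u_0,u(t)\}$, $|D^cv|(J)=0$ by (B2), and $D^jv$ is concentrated on $J_v\subset J$; therefore $D^jv=D^sv\llcorner J$ and $D^cv=D^sv\llcorner(\Omega\setminus J)$. Restricting $D^su(t)=\theta_tD^su_0$ to $J$ and to $\Omega\setminus J$ gives the remaining two identities.

\emph{Monotonicity.} We have $u(s)\in BV(\Omega)\cap L^2(\Omega)$, and by (F1) $u(t)$ is the flow from $u(s)$ at time $t-s$; apply what has been proved.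
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:local}]
Part (a) follows from $|D^su(t)|=\theta_t|D^su_0|$. For (b), (F3) gives $u(s)\in BV(\Omega)\cap L^2(\Omega)$; apply Theorem~\ref{thm:main} to the datum $u(s)$ and use (F1).
\end{proof}

\begin{remark}
Estimate \eqref{eq:flowest} is a quantitative form of Corollary~\ref{cor:local}(a): for fixed $k$ it controls finite slopes too, as measured by $g_k$, up to an error of order $t/k$. The error disappears only as $k\to\infty$, when $g_k$ does; this is consistent with the failure of the local estimate for $D^a$.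
\end{remark}

\begin{remark}
The hypothesis $u_0\in BV$ makes the error in \eqref{eq:flowest} finite and provides the majorant in the limit $k\to\infty$. The hypothesis $u_0\in L^2$ is needed to define the flow and enters Lemma~\ref{lem:G}(i). Boundedness of $\Omega$ gives $L^m\subset L^2\subset L^1$ and the finiteness of $\varepsilon|\Omega|$ in Step~1. Thanks to the weight $\omega$, no regularity of $\partial\Omega$ is used. The proof works verbatim for $m=1$.
\end{remark}

\section{Anisotropic total variation}\label{sec:aniso}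

The Euclidean norm entered only through the bound $D^2\Phi_\varepsilon(p)\le(|p|^{-1}+\varepsilon)I$, which reflects that the Hessian of a norm is homogeneous of degree $-1$. For a norm $N$ on $\mathbb R^m$ let $TV_N(u)=\int_\Omega N(Du):=\int_\Omega N(\nu)\,d|Du|$, with $Du=\nu|Du|$, if $u\in BV(\Omega)\cap L^2(\Omega)$, and $TV_N(u)=+\infty$ for all other $u\in L^2(\Omega)$.

\begin{theorem}\label{thm:aniso}
Theorem~\ref{thm:main} holds for the $L^2$-gradient flow of $TV_N$ for every norm $N\in C^2(\mathbb R^m\setminus\{0\})$.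
\end{theorem}

\begin{proof}
Choose $\lambda>0$ with $\lambda|p|\le N(p)$. Section~\ref{sec:G} does not involve the flow; we go through the rest.

\emph{The functional.} Let $B^\circ=\{y:y\cdot p\le N(p)\text{ for all }p\}$, a compact, convex, symmetric set containing the ball of radius $\lambda$. We claim that $TV_N(u)$ is the supremum of $\int u\operatorname{div}\varphi$ over $\varphi\in C_c^1(\Omega;B^\circ)$; then $TV_N$ is convex and lower semicontinuous, and the facts on gradient flows in Section~\ref{sec:background} hold for it. If $u\notin BV$, the supremum is at least $\lambda TV(u)=+\infty$. If $u\in BV$, then $\int u\operatorname{div}\varphi=\int(-\varphi)\cdot\nu\,d|Du|\le TV_N(u)$. Conversely, $DN(\nu)\cdot\nu=N(\nu)$ by homogeneity, and $DN(\nu)\in B^\circ$ because $DN(\nu)\cdot p\le N(\nu+p)-N(\nu)\le N(p)$. Approximate $-DN(\nu)$ in $L^1(|Du|)$ by fields in $C_c(\Omega;\mathbb R^m)$, compose with the nearest-point projection onto $B^\circ$, and mollify.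

\emph{The integrand.} Let $Q=N^2/2$. It is convex, $C^2$ off $0$ and $2$-homogeneous, so it is $C^1$ on $\mathbb R^m$ with $DQ(0)=0$, and $D^2Q$ is $0$-homogeneous, whence $D^2Q\le LI$ off $0$ for some $L$. Put
\[
\Phi_\varepsilon(p)=\sqrt{\varepsilon^2+N(p)^2}+\frac\varepsilon2|p|^2=\beta(Q(p))+\frac\varepsilon2|p|^2,\qquad\beta(s)=\sqrt{\varepsilon^2+2s}.
\]
The first term is $C^1$, and it is convex, being a convex nondecreasing function of $N$. Off $0$ its Hessian is $\beta'(Q)D^2Q+\beta''(Q)DQ\otimes DQ\le\beta'(Q)LI$, since $\beta$ is concave. So \eqref{eq:hess} is replaced by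
\begin{equation}\label{eq:hessN}
\varepsilon I\le D^2\Phi_\varepsilon(p)\le\Big(\frac L{\sqrt{\varepsilon^2+N(p)^2}}+\varepsilon\Big)I\qquad(p\ne0).
\end{equation}
Integrating along segments, which are split at $0$ if they contain it, we see that $D\Phi_\varepsilon$ is Lipschitz and strongly monotone with constant $\varepsilon$.

\emph{Step 1.} Replace $TV$ by $TV_N$ in $E_0$, and $\sqrt{\varepsilon^2+|\nabla v|^2}$ by $\sqrt{\varepsilon^2+N(\nabla v)^2}$ in $E_\varepsilon$. The only new point is $TV_N(v_j)\to TV_N(u)$. This is Reshetnyak's continuity theorem \cite[Theorem~2.39]{AFP}: if finite vector measures $\mu_j=\nu_j|\mu_j|$ converge weakly* in $\Omega$ to $\mu=\nu|\mu|$ and $|\mu_j|(\Omega)\to|\mu|(\Omega)$, then $\int\phi(\nu_j)\,d|\mu_j|\to\int\phi(\nu)\,d|\mu|$ for every continuous $\phi$ on the unit sphere. We obtain \eqref{eq:conv} with $TV_N$ in place of $TV$.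

\emph{Step 2.} Lemma~\ref{lem:H2} gives $v=u^\varepsilon\in H^2_{\mathrm{loc}}(U)$ and $z=D\Phi_\varepsilon(\nabla v)\in H^1_{\mathrm{loc}}(U)$. Now $D\Phi_\varepsilon$ may fail to be differentiable at $0$, but Step~3 uses the chain rule only on $\{q>0\}\subset\{\nabla v\ne0\}$. There it holds: $\nabla v$ has a representative that is locally absolutely continuous on a.e.\ line parallel to $e$, and then so is $z$; along such lines the classical derivatives exist a.e.\ and equal $\partial_e\nabla v=\nabla q$ and $\partial_ez$. At a point where they exist and $\nabla v\ne0$, the map $D\Phi_\varepsilon$ is $C^1$ near $\nabla v$, so $\partial_ez=A\nabla q$ with $A=D^2\Phi_\varepsilon(\nabla v)$.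

\emph{Steps 3 and 4.} On $\{q>0\}$, \eqref{eq:hessN} and $|\nabla v|\le\lambda^{-1}N(\nabla v)$ give
\[
q^2A\nabla\zeta\cdot\nabla\zeta\le|\nabla\zeta|^2\Big(\frac{L|\nabla v|^2}{N(\nabla v)}+\varepsilon|\nabla v|^2\Big)\le|\nabla\zeta|^2\big(L\lambda^{-2}N(\nabla v)+\varepsilon|\nabla v|^2\big).
\]
Step~4 does not involve $\Phi_\varepsilon$. So Proposition~\ref{prop:resolvent} holds with the error $\frac\tau k\|\nabla\zeta\|_\infty^2L\lambda^{-2}TV_N(u)$, and \eqref{eq:flowest} holds with the error $\frac tk\|\nabla\zeta\|_\infty^2L\lambda^{-2}TV_N(u_0)$, because $TV_N$ does not increase under its resolvent. This still vanishes as $k\to\infty$, and the rest of Section~\ref{sec:proof} uses nothing else about the flow.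
\end{proof}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara; Theorems 2.39 and 3.9, Proposition 3.92.

\bibitem{Evans}
Evans, \emph{Partial Differential Equations}; \S8.3.1, Theorem 1.

\bibitem{GL}
Lorenzo Giacomelli and Micha{\l} {\L}asica, \emph{A local estimate for vectorial total variation minimization in one dimension}, arXiv:1806.02456 (2018).

\end{thebibliography}
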